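\title{Realizing every strict order of the independent set sequence with the fewest vertices}

\begin{abstract}
For a graph $G$ let $i_k(G)$ be the number of independent sets of size $k$. We determine the least integer $h(m)$ such that for every permutation $\pi$ of $\{1,\dots,m\}$ some graph $G$ with independence number $m$ and at most $h(m)$ vertices satisfies $i_{\pi(1)}(G)<\dots<i_{\pi(m)}(G)$. The answer is $h(1)=1$, $h(2)=5$ and $h(m)=m^m+\mu(m)+m-2$ for $m\ge 3$, where $\mu(m)$ is the least product of $m-1$ integers from $\{1,\dots,m\}$ whose reciprocals sum to less than $1$. The main step is an extremal result: a $K_{m+1}$-free graph with more $m$-cliques than $(m-1)$-cliques has at least $m^m+\mu(m)$ cliques of size $m$. We also show that $h(m)=m^m+(m-1)^{m-1}+\frac12(m-1)^{m-2}+O(m^{m-3})$.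
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. For a graph $G$ let $\alpha(G)$ be the size of a largest independent set, and for $1\le k\le\alpha(G)$ let $i_k(G)$ be the number of independent sets of size $k$. Write $[m]=\{1,\dots,m\}$. Alavi, Malde, Schwenk and Erd\H{o}s proved that the terms of the sequence $(i_k(G))$ can be ordered arbitrarily: for every $m\ge1$ and every permutation $\pi$ of $[m]$ there is a graph $G$ with $\alpha(G)=m$ and
\begin{equation}\label{eq:strict}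
i_{\pi(1)}(G)<i_{\pi(2)}(G)<\dots<i_{\pi(m)}(G).
\end{equation}
In the same paper they asked how many vertices this requires when ties are allowed, that is, for the least $f(m)$ such that for every $\pi$ some graph $G$ with $\alpha(G)=m$ and at most $f(m)$ vertices satisfies \eqref{eq:strict} with each $<$ replaced by $\le$. It is known that $f(m)=m^m$.

If ties are taken seriously, the sequence induces a weak order on $[m]$: $j$ precedes $k$ when $i_j(G)<i_k(G)$, and $j,k$ lie in the same block when $i_j(G)=i_k(G)$. It is known that every weak order on $[m]$ is induced by a graph $G$ with $\alpha(G)=m$ and at most $m^{m+2}$ vertices, and that for $m\ge3$ the order $m-1<m<m-2<m-3<\dots<2<1$ needs at least $m^m+m-1$ vertices. Ball, Galvin, Hyry and Weingartner \cite{BGHW} ask for the smallest number of vertices that suffices for all weak orders, and for the smallest number that suffices for the weak orders all of whose blocks are singletons. We answer the second question.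

\medskip
\noindent\textbf{Problem.} For $m\ge1$, determine the least integer $h(m)$ such that for every permutation $\pi$ of $[m]$ there is a graph $G$ with $\alpha(G)=m$ and at most $h(m)$ vertices that satisfies \eqref{eq:strict}.
\medskip

The facts quoted above give $m^m+m-1\le h(m)\le m^{m+2}$ for $m\ge3$. To state the answer, call a vector $u=(u_1,\dots,u_{m-1})\in[m]^{m-1}$ \emph{feasible} if $\sum_i 1/u_i<1$, and for $m\ge3$ put
\[
\mu(m)=\min\{\,u_1u_2\cdots u_{m-1}\;:\;u\in[m]^{m-1}\text{ feasible}\,\}.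
\]

\begin{theorem}\label{thm:h}
We have $h(1)=1$, $h(2)=5$, and for all $m\ge3$
\[
h(m)=m^m+\mu(m)+m-2 .
\]
\end{theorem}

We shall see that $\mu(3),\dots,\mu(6)$ are $6,\,36,\,300,\,3600$, so $h(3),\dots,h(6)$ are $34,\,294,\,3428,\,50260$.

From now on we pass to complements. For a graph $H$ let $k_j(H)$ be the number of $j$-cliques, with $k_0(H)=1$. If $H$ is the complement of $G$, then $i_j(G)=k_j(H)$, and $\alpha(G)=m$ exactly when $H$ has clique number $m$. A graph is \emph{$K_{m+1}$-free} if its clique number is at most $m$. The lower bound in Theorem~\ref{thm:h} rests on the following extremal result, whose proof takes up most of the paper.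

\begin{theorem}\label{thm:cliques}
Let $m\ge3$. If $H$ is $K_{m+1}$-free and $k_m(H)>k_{m-1}(H)$, then $k_m(H)\ge m^m+\mu(m)$, and equality is attained.
\end{theorem}

\begin{theorem}\label{thm:mu}
Let $m\ge3$, $M=m-1$ and $b=\lceil (M-1)/2\rceil-1$. Then
\[
M^M\Big(1+\frac1{2M}-\frac1{2M^2}\Big)<\mu(m)\le M^M\Big(1+\frac1M\Big)\Big(1-\frac1{M^2}\Big)^{b}.
\]
Hence $h(m)=m^m+(m-1)^{m-1}+\tfrac12(m-1)^{m-2}+O(m^{m-3})$.
\end{theorem}

\subsection*{Where the formula comes from}

The number of vertices is $k_1$, so an order is expensive when $1$ comes last and one of the earlier comparisons forces a large number of cliques. The comparison to look at is the top one. We call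
\[
\Phi(H)=k_m(H)-k_{m-1}(H)
\]
the \emph{surplus} of $H$. A complete $j$-partite graph with parts of sizes $n_1,\dots,n_j\ge1$ has $\prod_i n_i$ cliques of size $j$ and $\sum_i\prod_{l\ne i}n_l$ cliques of size $j-1$, so
\begin{equation}\label{eq:multi}
k_j-k_{j-1}=\prod_i n_i\cdot\Big(1-\sum_i\frac1{n_i}\Big).
\end{equation}
For $j=m$, the inequality of arithmetic and geometric means gives $\sum_i 1/n_i\ge m(\prod_i n_i)^{-1/m}$, so a complete $m$-partite graph with $\Phi\ge0$ has $k_m\ge m^m$. The balance point is the graph $K_{m,\dots,m}$, by which we always mean $m$ parts of size $m$; it has $k_m=k_{m-1}=m^m$.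

To tip the balance one can add a vertex to one part, at the price of $m^{m-1}$ new $m$-cliques. But the new vertex need not be joined to everything. For $u\in[m]^{m-1}$ let $H(u)$ be $K_{m,\dots,m}$ together with a new vertex $v^*$ that is joined to $u_i$ vertices of part $i$ for $1\le i\le m-1$ and to no vertex of part $m$. The neighborhood of $v^*$ is complete $(m-1)$-partite, so $H(u)$ is $K_{m+1}$-free, and by \eqref{eq:multi} applied to this neighborhood
\begin{equation}\label{eq:Hu}
k_m(H(u))=m^m+\prod_i u_i,\qquad \Phi(H(u))=\varepsilon(u):=\prod_iu_i\cdot\Big(1-\sum_i\frac1{u_i}\Big).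
\end{equation}
The surplus is positive exactly when $u$ is feasible. A feasible $u$ with product $\mu(m)$ therefore gives equality in Theorem~\ref{thm:cliques}, and what remains to be proved there is the lower bound. The neighborhood of $v^*$ faces the original question one level down, where the balance point is $(m-1)^{m-1}$, and this explains the second term in Theorem~\ref{thm:mu}. Finally, in the order $m-1<m<m-2<\dots<1$ the $m-2$ numbers $k_{m-2}<\dots<k_1$ all exceed $k_m$, which accounts for the term $m-2$ in Theorem~\ref{thm:h}.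

Both hypotheses of Theorem~\ref{thm:cliques} are needed. The graph $K_{m,\dots,m}$ shows that $k_m\ge k_{m-1}$ is not enough. The graph $K_{2m}$ has $k_m>k_{m-1}$ and $k_m=\binom{2m}{m}<m^m$ for $m\ge3$ (we have $20<27$ for $m=3$, and $\binom{2m}m<4^m$), so the bound on the clique number cannot be dropped.

\subsection*{Plan of the paper}

Section~\ref{sec:mu} studies $\mu(m)$ and proves Theorem~\ref{thm:mu}. Section~\ref{sec:D} derives from theorems on face numbers an upper bound for the surplus in terms of $k_m$ alone. This bound proves Theorem~\ref{thm:cliques} for $m=3$, and Example~\ref{ex:four} shows why it cannot do so for $m=4$. The general proof is a stability argument: a minimal counterexample is shown to be $K_{m,\dots,m}$ plus one vertex, and then the definition of $\mu(m)$ applies. Sections~\ref{sec:E} and~\ref{sec:count} prepare the estimates and the counting lemmas, Section~\ref{sec:main} contains the argument, and Section~\ref{sec:num} verifies two numerical inequalities that it uses. Section~\ref{sec:h}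 proves Theorem~\ref{thm:h}.

\section{The number $\mu(m)$}\label{sec:mu}

Throughout the paper $m\ge3$, except where $m=1,2$ are treated by name, and $M=m-1$. The vector $(M,\dots,M)$ has reciprocal sum exactly $1$, so we measure a vector by its deviation from it. Let $u\in[m]^M$ have $A$ coordinates equal to $m$, and write the other coordinates as $M-d_j$ with $0\le d_j<M$. Since $\frac1m=\frac1M-\frac1{Mm}$ and $\frac1{M-d}=\frac1M+\frac{d}{M(M-d)}$,
\begin{equation}\label{eq:feas}
u\text{ is feasible}\iff \frac Am>\sum_j\frac{d_j}{M-d_j}.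
\end{equation}
A coordinate $m$ multiplies the product by $1+\frac1M$, and a coordinate $M-1$ multiplies it by $1-\frac1M$. By \eqref{eq:feas} the first kind must outnumber the second, and each pair lowers the product by the factor $1-\frac1{M^2}$. One takes as many pairs as \eqref{eq:feas} allows.

\begin{proof}[Proof of Theorem~\ref{thm:mu}]
\emph{Upper bound.} We have $2b<M-1$. Take $b+1$ coordinates $m$, $b$ coordinates $M-1$ and $M-2b-1\ge0$ coordinates $M$. By \eqref{eq:feas} this vector is feasible if and only if $b(M+1)<(b+1)(M-1)$, that is, $2b<M-1$. Its product is $M^M(1+\frac1M)^{b+1}(1-\frac1M)^b=M^M(1+\frac1M)(1-\frac1{M^2})^b$.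

\emph{Lower bound.} Let $u$ be feasible and $\Delta=\sum_jd_j$. By \eqref{eq:feas}, $A>\sum_j\frac{md_j}{M-d_j}\ge\Delta$, so $A=\Delta+1+r$ with an integer $r\ge0$. Put $\psi(d)=\frac{md}{M-d}-d=\frac{d(d+1)}{M-d}$. Then \eqref{eq:feas} says $\sum_j\psi(d_j)<1+r$. We offset each unit of each $d_j$ against one coordinate $m$ and write
\[
\prod_iu_i=M^M\Big(1+\frac1M\Big)^{1+r}e^{-\sum_j\gamma(d_j)},\qquad \gamma(d)=\ln\frac M{M-d}-d\ln\Big(1+\frac1M\Big).
\]
For $y\ge1$ we have $\ln y\le\frac12(y-\frac1y)$, since both sides vanish at $y=1$ and $\frac1y\le\frac12(1+\frac1{y^2})$. Also $\ln(1+\frac1M)\ge\frac2{2M+1}$, which is $\ln\frac{1+t}{1-t}\ge2t$ at $t=\frac1{2M+1}$. Hence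
\[
\gamma(d)\le d\Big[\frac{2M-d}{2M(M-d)}-\frac2{2M+1}\Big]\le\frac{d(d+1)}{2M(M-d)}=\frac{\psi(d)}{2M};
\]
for $d>0$ the second inequality is equivalent to $(2M-2d-1)(2M+1)\le4M(M-d)$, that is, to $-2d-1\le0$. So $\sum_j\gamma(d_j)<\frac{1+r}{2M}$. Since $\ln(1+\frac1M)\ge\frac2{2M+1}>\frac1{2M}$, the number $(1+\frac1M)e^{-1/(2M)}$ exceeds $1$, and
\[
\prod_iu_i>M^M\Big[\Big(1+\frac1M\Big)e^{-1/(2M)}\Big]^{1+r}\ge M^M\Big(1+\frac1M\Big)\Big(1-\frac1{2M}\Big)=M^M\Big(1+\frac1{2M}-\frac1{2M^2}\Big).
\]

\emph{Asymptotics.} Since $b=\frac M2+O(1)$, we have $(1-\frac1{M^2})^b=1-\frac1{2M}+O(M^{-2})$, so the upper bound is $M^M(1+\frac1{2M}+O(M^{-2}))$, as is the lower bound. Thus $\mu(m)=(m-1)^{m-1}+\frac12(m-1)^{m-2}+O(m^{m-3})$, and the formula for $h(m)$ follows from Theorem~\ref{thm:h}, whose proof does not use it.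
\end{proof}

The next lemma collects what the later sections need. Put $g=g(M)=(1+\frac1M)^{M-1}$, so that $m^{M-1}=gM^{M-1}$.

\begin{lemma}\label{lem:mu}
\begin{itemize}
\item[(a)] $\mu(m)\le mM^{M-1}=M^M+M^{M-1}$.
\item[(b)] $\mu(3)=6$, $\mu(4)=36$, $\mu(5)=300$, $\mu(6)=3600$.
\item[(c)] If $M\ge6$, then $\mu(m)<M^M+\beta_0M^{M-1}$ with $\beta_0=1-\frac2M$.
\item[(d)] The sequence $g(M)$ is increasing and $g(M)<e$. If $m\ge4$, then $\mu(m)\le\frac9{16}m^{m-1}$.
\end{itemize}
\end{lemma}

\begin{proof}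
(a) This follows from the upper bound in Theorem~\ref{thm:mu}, as $b\ge0$.

(b) The feasible vectors in the proof of Theorem~\ref{thm:mu} are $(2,3)$, $(3,3,4)$, $(3,4,5,5)$ and $(4,5,5,6,6)$, with the stated products. We show that no feasible vector does better; a coordinate $1$ never occurs. For $m=3$, $(2,2)$ is infeasible, so the product is at least $6$. For $m=4$, a coordinate $2$ is impossible because $\frac12+\frac24=1$, and $(3,3,3)$ is infeasible, so the product is at least $36$. For $m=5$, a coordinate $2$ is impossible ($\frac12+\frac35>1$), and so are two coordinates $3$ ($\frac23+\frac25>1$). With one $3$ at most one $4$ is allowed ($\frac13+\frac24+\frac15>1$), so the product is at least $300$; with no $3$, $(4,4,4,4)$ is infeasible and the product is at least $4^3\cdot5=320$. For $m=6$, a coordinate at most $3$ is impossible ($\frac13+\frac46=1$), and so are two coordinates $4$ ($\frac24+\frac36=1$). With one $4$ at most two $5$'s are allowed ($\frac14+\frac35+\frac16>1$), so the product is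 at least $3600$; with no $4$ there are at most four $5$'s, and the product is at least $5^4\cdot 6=3750$.

(c) Here $b\ge2$, so with $t=\frac1M$ Theorem~\ref{thm:mu} gives $\mu(m)/M^M\le(1+t)(1-t^2)^2=1+t-2t^2-t^3(2-t-t^2)<1+t-2t^2$.

(d) The derivative of $(M-1)\ln(1+\frac1M)$ is $\ln(1+\frac1M)-\frac{M-1}{M(M+1)}\ge\frac1{M+1}-\frac{M-1}{M(M+1)}>0$, and $g(M)<(1+\frac1M)^M<e$. By (a), $\mu(m)\le m\cdot m^{M-1}/g(M)\le m^{m-1}/g(3)=\frac9{16}m^{m-1}$.
\end{proof}

\section{Bounding the surplus by the number of top cliques}\label{sec:D}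

We want the largest value that $k_j-k_{j-1}$ can take in a $K_{j+1}$-free graph with a given number of $j$-cliques. Two theorems on face numbers give an upper bound. We recall them, together with two further tools.

The \emph{Tur\'an graph} $T_j(n)$ is the complete $j$-partite graph on $n$ vertices whose part sizes differ by at most $1$. Let $p_j(n)$ and $s_j(n)$ be its numbers of $j$-cliques and $(j-1)$-cliques, and $\delta_j(n)=p_j(n)-s_j(n)$. The $j$-cliques are the \emph{transversals}, the sets with one vertex in each part. For $j=1$ we have $p_1(n)=n$ and $s_1(n)=1$. A \emph{simplicial complex} is a family of finite sets (faces) closed under taking subsets, and its \emph{face numbers} count the faces of each size. The cliques of a graph form its \emph{clique complex}. A complex is \emph{$j$-colorable} if its vertices can be colored with $j$ colors so that every face is \emph{rainbow}, meaning that its vertices have distinct colors.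

\begin{theorem}[Zykov]\label{thm:zykov}
A $K_{r+1}$-free graph on $n$ vertices has at most $k_j(T_r(n))$ cliques of size $j$.
\end{theorem}

\begin{theorem}[Frohmader \cite{Fro}]\label{thm:fro}
The clique complex of a graph with clique number $j$ has the same face numbers as some $j$-colorable complex of the same dimension.
\end{theorem}

\begin{theorem}[Frankl, F\"uredi and Kalai \cite{FFK}; $j$-sets and $j$ colors]\label{thm:ffk}
Every integer $N\ge1$ has a unique expansion $N=p_j(n_j)+p_{j-1}(n_{j-1})+\dots+p_t(n_t)$ with $n_i-\lfloor n_i/i\rfloor>n_{i-1}$ for $t<i\le j$ and $n_t\ge t\ge1$. Any $N$ rainbow $j$-sets in a $j$-colored ground set contain at least $S_j(N):=\sum_{i=t}^js_i(n_i)$ distinct sets of size $j-1$.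
\end{theorem}

\begin{theorem}[Loomis--Whitney]\label{thm:lw}
Let $j\ge2$, let $\mathcal A\subset\mathbb Z^j$ be finite, and let $\pi_i$ be the size of the projection of $\mathcal A$ that forgets coordinate $i$. Then $|\mathcal A|^{j-1}\le\prod_i\pi_i$.
\end{theorem}

Put $S_j(0)=0$ and, for integers $N\ge0$,
\[
D_j(N)=N-S_j(N).
\]

\begin{lemma}\label{lem:D1}
Let $j\ge2$. If $H$ is $K_{j+1}$-free, then $k_j(H)-k_{j-1}(H)\le D_j(k_j(H))$.
\end{lemma}

\begin{proof}
If $k_j(H)=0$, the left side is at most $0=D_j(0)$. Otherwise $H$ has clique number $j$. By Theorem~\ref{thm:fro} some $j$-colorable complex has $k_j(H)$ faces of size $j$ and $k_{j-1}(H)$ faces of size $j-1$. The former are rainbow and their subsets are faces, so $k_{j-1}(H)\ge S_j(k_j(H))$ by Theorem~\ref{thm:ffk}.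
\end{proof}

The function $D_j$ obeys a recursion that mirrors the passage from a graph to the neighborhood of a new vertex.

\begin{lemma}\label{lem:D2}
Let $n\ge j\ge2$. Then $p_j(n+1)-p_j(n)=p_{j-1}(n-\lfloor n/j\rfloor)$. If $p_j(n)\le N<p_j(n+1)$, then $S_j(N)=s_j(n)+S_{j-1}(N-p_j(n))$, and so
\[
D_j(N)=\delta_j(n)+D_{j-1}(N-p_j(n)).
\]
\end{lemma}

\begin{proof}
The graph $T_j(n+1)$ arises from $T_j(n)$ by adding a vertex to a smallest part, which has $\lfloor n/j\rfloor$ vertices. The new $j$-cliques correspond to the transversals of the other parts, which form $T_{j-1}(n-\lfloor n/j\rfloor)$. This is the first identity. Let $N'=N-p_j(n)$. If $N'=0$, then $N=p_j(n)$ is the expansion of Theorem~\ref{thm:ffk}. If $N'\ge1$, take the expansion of $N'$ at level $j-1$, with leading term $p_{j-1}(n_{j-1})$. Then $p_{j-1}(n_{j-1})\le N'<p_{j-1}(n-\lfloor n/j\rfloor)$, and $p_{j-1}$ is nondecreasing, so $n_{j-1}<n-\lfloor n/j\rfloor$. Prefixing $p_j(n)$ therefore gives an admissible expansion of $N$, and by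 uniqueness it is the expansion.
\end{proof}

The function $D_j$ is irregular, and we replace it by smooth or linear upper bounds. For $j\ge2$ and real $x\ge0$ let
\[
F_j(x)=x-jx^{(j-1)/j}=x^{(j-1)/j}\big(x^{1/j}-j\big).
\]
It is convex, $F_j(0)=0$, and $F_j(x)\le0$ if and only if $x\le j^j$. An upper bound for $D_j$ is a lower bound for $S_j$; we obtain it by building a family that has exactly $S_j(N)$ subsets of size $j-1$ and estimating their number.

\begin{lemma}\label{lem:D34}
\begin{itemize}
\item[(a)] $D_j(N)\le F_j(N)$ for $j\ge2$ and $N\ge0$.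
\item[(b)] If $n\ge j\ge1$, $0\le N\le p_j(n)$ and $n_1,\dots,n_j$ are the part sizes of $T_j(n)$, then $D_j(N)\le N\big(1-\sum_i1/n_i\big)$.
\end{itemize}
\end{lemma}

\begin{proof}
For $N=0$ both sides vanish. Let $1\le N\le p_j(n)$; in (a) choose $n$ large enough for this. By induction on $j$ we construct a family $\mathcal A_j(N)$ of $N$ transversals of $T_j(n)$ whose members have exactly $S_j(N)$ subsets of size $j-1$. For $j=1$ take $N$ vertices; the only subset of size $0$ is $\emptyset$, and $S_1(N)=s_1(N)=1$.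

Let $j\ge2$. Fix a chain $T_j(j)\subset T_j(j+1)\subset\dots\subset T_j(n)$ in which each graph arises from the previous one by adding a vertex to a smallest part. Let $n'\le n$ be maximal with $p_j(n')\le N$; then $n'\ge j$ because $p_j(j)=1$, and $N<p_j(n'+1)$. Take all transversals of $T_j(n')$; they contain $s_j(n')$ sets of size $j-1$. If $N'=N-p_j(n')$ is $0$, we are done. Otherwise $n'<n$. Let $w$ be the next vertex of the chain. The parts of $T_j(n')$ other than that of $w$ form $T_{j-1}(n'-\lfloor n'/j\rfloor)$, which has more than $N'$ transversals by Lemma~\ref{lem:D2}. Add the sets $\{w\}\cup L$ with $L\in\mathcal A_{j-1}(N')$, the family being taken inside these other parts. Among the $(j-1)$-subsets of $\{w\}\cup L$, the set $L$ has been counted already, since the part of $w$ in $T_j(n')$ is nonempty. The others consist of $w$ and a $(j-2)$-subset of a member of $\mathcal A_{j-1}(N')$; there are $S_{j-1}(N')$ of them, and all are new. The total is $s_j(n')+S_{j-1}(N')=S_j(N)$.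

Let $\pi_i$ be the number of these $(j-1)$-sets that miss part $i$, so $S_j(N)=\sum_i\pi_i$. Numbering the vertices of each part turns $\mathcal A_j(N)$ into a subset of $\mathbb Z^j$ with projections of sizes $\pi_i$. For $j\ge2$, the inequality of arithmetic and geometric means and Theorem~\ref{thm:lw} give $S_j(N)\ge j(\prod_i\pi_i)^{1/j}\ge jN^{(j-1)/j}$, which is (a). A $(j-1)$-set that misses part $i$ lies in at most $n_i$ transversals, so $\pi_i\ge N/n_i$, which is (b).
\end{proof}

\begin{example}[Theorem~\ref{thm:cliques} for $m=3$]\label{ex:three}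
Let $H$ be $K_4$-free with $N$ triangles, $N<33=3^3+\mu(3)$. If $N\le27$, then $\Phi(H)\le D_3(N)\le F_3(N)\le0$. If $N=27+\zeta$ with $1\le\zeta\le5$, then $p_3(9)=27\le N<36=p_3(10)$ and $\delta_3(9)=0$, so $\Phi(H)\le D_2(\zeta)\le\zeta-2\sqrt\zeta\le 5-2\sqrt5<1$. In both cases $\Phi(H)\le0$. This proves Theorem~\ref{thm:cliques} for $m=3$.
\end{example}

\begin{example}[the bound is not enough for $m=4$]\label{ex:four}
Lemma~\ref{lem:D2} gives $D_4(256+33)=D_3(27+6)=D_2(6)=\delta_2(5)=1$, so Lemma~\ref{lem:D1} leaves room for a positive surplus at $N=289$, while Theorem~\ref{thm:cliques} claims $N\ge292$. The family $\mathcal A_4(289)$ consists of the $256$ transversals of $K_{4,4,4,4}$ and $33$ sets $\{w\}\cup L$, where $L$ runs over the $27$ triangles of a $K_{3,3,3}$ and $6$ triangles through a tenth vertex. In a graph, a vertex $w$ adjacent to these ten vertices of $K_{4,4,4,4}$ sees the whole $K_{3,3,4}$ that they induce, which has $36$ triangles; the graph is $H(3,3,4)$ and has $292$ cliques of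 size $4$. So the loss comes from the fact that a clique complex is determined by its edges. To exploit this we must first prove that a graph with small $k_m$ and positive surplus contains $K_{m,\dots,m}$.
\end{example}

\section{The functions $D_{m-1}$ and $D_m$ near the balance points}\label{sec:E}

We fix the notation
\[
\xi=M^M,\qquad X=m^{m-1}=m^M,\qquad a=m^{m-2}=\frac Xm,\qquad Q=m^m-X,\qquad F=F_M .
\]
In $K_{m,\dots,m}$ every vertex lies in $X$ cliques of size $m$ and every edge in $a$ of them; deleting a vertex leaves $Q=p_m(m^2-1)$. The number $\xi$ is the balance point for neighborhoods. We have $F(\xi)=0$ and $F(X)=X-Ma=a$, so by Lemma~\ref{lem:D34}(a) and convexity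
\begin{equation}\label{eq:chord}
D_M(y)\le0\ \ (0\le y\le\xi),\qquad D_M(y)\le\kappa(y-\xi)\ \ (\xi\le y\le X),\qquad \kappa=\frac a{X-\xi}.
\end{equation}
Arguments of $D_j$ are always integers.

A sharper bound interpolates $D_M$ linearly between the values of $p_M$. For $0\le i\le M$ the graph $T_M(M^2+i)$ has $i$ parts of size $m$ and $M-i$ parts of size $M$. Put $P_i=p_M(M^2+i)=M^{M-i}m^i$, and $P_{M+1}=p_M(M^2+M+1)=(m+1)a$. Thus
\[
P_0=\xi,\qquad P_{M-1}=X-a,\qquad P_M=X,\qquad P_{M+1}=X+a .
\]
Let $E$ be the continuous piecewise linear function on $[\xi,X+a]$ with $E(\xi)=0$, slope $\frac{m+i}{Mm}$ on $[P_i,P_{i+1}]$ for $0\le i\le M-1$, and slope $\frac2m$ on $[X,X+a]$. The slope for $i=M-1$ is also $\frac2m$, so $E$ is convex and increasing.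

\begin{lemma}\label{lem:E}
We have $D_M(P_i)=E(P_i)=\frac{iP_i}{Mm}$ for $0\le i\le M$, and $D_M\le E$ on $[\xi,X+a]$. Moreover
\begin{align}
D_M(x)&\le a+\tfrac2m(x-X) && (X-a\le x\le X+a),\label{eq:lin}\\
D_M(x)&\le a-\tfrac{2a}m=E(X-a) && (0\le x\le X-a),\label{eq:low}\\
D_M(X-a+\rho)&\le a-\tfrac{2a}m+F_{M-1}(\rho) && (0\le\rho<a,\ m\ge4).\label{eq:fine}
\end{align}
\end{lemma}

\begin{proof}
By \eqref{eq:multi}, $D_M(P_i)=\delta_M(M^2+i)=P_i\big(1-\frac{M-i}M-\frac im\big)=\frac{iP_i}{Mm}$ for $i\le M$. For $i\le M-1$ we have $P_{i+1}=\frac mMP_i$, so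
\[
\frac{(i+1)P_{i+1}-iP_i}{Mm}=\frac{P_i}{M^2m}\big(m(i+1)-iM\big)=\frac{m+i}{Mm}\cdot\frac{P_i}M=\frac{m+i}{Mm}(P_{i+1}-P_i),
\]
and by induction $E(P_i)=\frac{iP_i}{Mm}$. In particular $E(X)=a$ and $E(X-a)=a-\frac{2a}m$.

Let $P_i\le x<P_{i+1}$. By Lemma~\ref{lem:D2}, $D_M(x)=E(P_i)+D_{M-1}(x-P_i)$, and $x-P_i$ is less than the number of transversals of $T_M(M^2+i)$ with a smallest part removed. For $i\le M-1$ this graph has $M-1-i$ parts of size $M$ and $i$ parts of size $m$, and $1-\frac{M-1-i}M-\frac im=\frac{m+i}{Mm}$. For $i=M$ it has $M-1$ parts of size $m$, and $1-\frac{M-1}m=\frac2m$. Lemma~\ref{lem:D34}(b) at level $M-1$ gives $D_M(x)\le E(x)$. At the right end point, $D_M(X+a)=(m+1)a\big(\frac2m-\frac1{m+1}\big)=a+\frac{2a}m=E(X+a)$.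

On $[X-a,X+a]$ the function $E$ is the right side of \eqref{eq:lin}. For \eqref{eq:low}, apply Lemma~\ref{lem:D34}(b) with $n=M^2+M-1$: for $x\le X-a=Ma$ it gives $D_M(x)\le x\cdot\frac{M-1}{Mm}\le\frac{(M-1)a}m=a-\frac{2a}m$. For \eqref{eq:fine}, use $D_M(P_{M-1}+\rho)=E(P_{M-1})+D_{M-1}(\rho)$ and Lemma~\ref{lem:D34}(a), which needs $M-1\ge2$.
\end{proof}

Since $F_{M-1}$ is convex with $F_{M-1}(0)=0$ and $F_{M-1}(a)=\frac{2a}m$, the bound \eqref{eq:fine} improves \eqref{eq:lin} on $[X-a,X)$. The next lemma reduces $D_m$ near $m^m$ to $D_M$.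

\begin{lemma}\label{lem:Dm}
\begin{align}
D_m(m^m+y)&=D_M(y) &&(0\le y<X),\label{eq:above}\\
D_m(Q+x')&=-a+D_M(x') &&(0\le x'\le X),\label{eq:below}\\
D_m(Q+x')&\le-a &&(-a<x'\le\xi).\label{eq:far}
\end{align}
\end{lemma}

\begin{proof}
We have $p_m(m^2+1)=m^m+X$, $p_m(m^2)=m^m$, $p_m(m^2-1)=Q=Mma$ and $p_m(m^2-2)=M^2a=Q-Ma$. By \eqref{eq:multi}, $\delta_m(m^2)=0$, $\delta_m(m^2-1)=Q(\frac1m-\frac1M)=-a$ and $\delta_m(m^2-2)=M^2a(\frac2m-\frac2M)=-2a+\frac{2a}m$. Lemma~\ref{lem:D2} gives \eqref{eq:above}, and \eqref{eq:below} for $x'<X$; for $x'=X$ both sides of \eqref{eq:below} are $0$ because $D_M(X)=a$. For $0\le x'\le\xi$, \eqref{eq:far} follows from \eqref{eq:below} and \eqref{eq:chord}. For $-a<x'<0$, Lemma~\ref{lem:D2} gives $D_m(Q+x')=-2a+\frac{2a}m+D_M(Ma+x')$ with $0\le Ma+x'<X-a$, and \eqref{eq:low} finishes the proof.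
\end{proof}

\section{Three counting lemmas}\label{sec:count}

Let $H$ be $K_{m+1}$-free. For a vertex $w$ let $x_H(w)$ and $y_H(w)$ be the numbers of $m$-cliques and $(m-1)$-cliques that contain $w$, and let $\varphi_H(w)=x_H(w)-y_H(w)$. Then $\Phi(H)=\Phi(H-w)+\varphi_H(w)$. The neighborhood of $w$ is $K_m$-free and has $x_H(w)$ cliques of size $M$ and $y_H(w)$ cliques of size $M-1$, so Lemma~\ref{lem:D1} gives
\begin{equation}\label{eq:local}
\varphi_H(w)\le D_M(x_H(w)).
\end{equation}

We also use double counting in the manner of Moon and Moser. For an $(m-1)$-clique $C$ let $\nu(C)$ be the number of $m$-cliques that contain $C$; then $\sum_C\nu(C)=mk_m(H)$. The $\nu(C)$ vertices that complete $C$ form an independent set, since two adjacent ones would give a $K_{m+1}$. For an $m$-clique $K=\{w_1,\dots,w_m\}$ let $V_i(K)$ be the set of vertices adjacent to all of $K\setminus w_i$. Then $w_i\in V_i(K)$, $|V_i(K)|=\nu(K\setminus w_i)$, and $V_i(K)$ is independent. The sets $V_1(K),\dots,V_m(K)$ are pairwise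 disjoint, since a vertex in two of them is adjacent to all of $K$. In a complete $m$-partite graph they are the parts. Put $\sigma(K)=\sum_i|V_i(K)|$, which is at most the number of vertices of $H$. Each $C$ is counted in $\sigma(K)$ for $\nu(C)$ cliques $K$, so if $k_m(H)>0$ the Cauchy--Schwarz inequality gives
\begin{equation}\label{eq:MM}
\sum_K\sigma(K)=\sum_C\nu(C)^2\ge\frac{m^2k_m(H)^2}{k_{m-1}(H)} .
\end{equation}

The first lemma recognizes $K_{m,\dots,m}$ from its number of vertices and an approximate clique count. The bound is sharp, because deleting one edge of $K_{m,\dots,m}$ destroys exactly $a$ cliques of size $m$.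

\begin{lemma}\label{lem:Z}
If $J$ is $K_{m+1}$-free on $m^2$ vertices and $k_m(J)>m^m-a$, then $J=K_{m,\dots,m}$.
\end{lemma}

\begin{proof}
Suppose first that $\sigma(K)=m^2$ for some $K$. Then $J$ is $m$-partite with parts $V_i(K)$, and $k_m(J)$ is at most the product of the part sizes. If these are not all $m$, move one unit from a largest to a smallest size repeatedly; each move increases the product, and the last configuration before $(m,\dots,m)$ is $(m-1,m+1,m,\dots,m)$. So $k_m(J)\le(m^2-1)m^{m-2}=m^m-a$, which is excluded. If all sizes are $m$ and an edge between two parts is missing, then again $k_m(J)\le m^m-a$. Hence $J=K_{m,\dots,m}$. Suppose now that $\sigma(K)\le m^2-1$ for all $K$. Then \eqref{eq:MM} and Theorem~\ref{thm:zykov} give $m^2k_m(J)\le(m^2-1)k_{m-1}(J)\le(m^2-1)m^m$, that is, $k_m(J)\le m^m-a$, which is excluded.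
\end{proof}

To apply Lemma~\ref{lem:Z} we need to know the number of vertices. The second lemma controls it: if all vertices lie in about $X$ cliques of size $m$, then each vertex costs $a$.

\begin{lemma}\label{lem:sum}
Let $J$ be $K_{m+1}$-free on $n$ vertices with $X-a\le x_J(z)\le X+a$ for every vertex $z$. Then $M\Phi(J)\le k_m(J)-na$.
\end{lemma}

\begin{proof}
Write $N_J=k_m(J)$. We have $\sum_zx_J(z)=mN_J$ and $\sum_z\varphi_J(z)=mN_J-Mk_{m-1}(J)=N_J+M\Phi(J)$. By \eqref{eq:local} and \eqref{eq:lin}, $\varphi_J(z)\le a+\frac2m(x_J(z)-X)=\frac2mx_J(z)-a$. Summing over $z$ gives $N_J+M\Phi(J)\le2N_J-na$.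
\end{proof}

For $J=K_{m,\dots,m}$ equality holds, as $m^2a=m^m$. For a graph with $k_m$ close to $m^m$ and $\Phi$ close to $0$ the lemma leaves no room for a further vertex. It matters here that $E$ has one slope on the whole of $[X-a,X+a]$, because only then does the sum depend on $\sum_zx_J(z)$ alone. The third lemma supplies the upper bound on $x_J(z)$.

\begin{lemma}\label{lem:up}
Let $J$ be $K_{m+1}$-free with no independent set of size $m+1$. Then $x_J(z)\le\frac1mk_m(J)-\Phi(J)$ for every vertex $z$.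
\end{lemma}

\begin{proof}
By hypothesis $\nu(C)\le m$ for every $(m-1)$-clique $C$, and $\sum_C(m-\nu(C))=mk_{m-1}(J)-mk_m(J)=-m\Phi(J)$. Let $\mathcal C$ be the set of $(m-1)$-cliques in the neighborhood of $z$, so $|\mathcal C|=x_J(z)$. An $m$-clique $K$ contains at most one member of $\mathcal C$: if $K\setminus w_i\in\mathcal C$, then $z\in V_i(K)$, and the sets $V_i(K)$ are disjoint. Hence $\sum_{C\in\mathcal C}\nu(C)\le k_m(J)$. As all terms $m-\nu(C)$ are nonnegative, $mx_J(z)-k_m(J)\le\sum_{C\in\mathcal C}(m-\nu(C))\le-m\Phi(J)$.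
\end{proof}

\section{Proof of Theorem~\ref{thm:cliques}}\label{sec:main}

Equality was shown in \eqref{eq:Hu}, and $m=3$ was settled in Example~\ref{ex:three}. Let $m\ge4$, write $\mu=\mu(m)$, and suppose that some $K_{m+1}$-free graph $H$ has $\Phi(H)\ge1$ and $N=k_m(H)<m^m+\mu$. Among such graphs choose $H$ with $N$ minimal, and then with the fewest vertices. These assumptions are in force throughout the section. We shall use two properties of a convex function $f$ on $[\alpha,\beta]$: it is at most $\max(f(\alpha),f(\beta))$, and $f(x)+f(y)\le f(\alpha)+f(\beta)$ whenever $x+y=\alpha+\beta$.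

Put $\zeta=N-m^m$. If $\zeta\le0$, then $\Phi(H)\le D_m(N)\le F_m(N)\le0$. So $0<\zeta<\mu\le mM^{M-1}<X$, and $1\le D_m(N)=D_M(\zeta)$ by Lemma~\ref{lem:D1} and \eqref{eq:above}. By \eqref{eq:chord}, $\zeta>\xi$. With Lemma~\ref{lem:mu}(a) and $mM^{M-1}\le Mm^{M-1}=X-a$ we obtain
\begin{equation}\label{eq:zeta}
\xi<\zeta\le\mu-1,\qquad 0<\zeta-\xi<M^{M-1}\le\min(\xi,a),\qquad \zeta+a<X .
\end{equation}

\subsection{The vertex to be removed}

Minimality of $H$ says that every vertex contributes to the surplus.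

\begin{lemma}\label{lem:s1}
Every vertex $w$ of $H$ has $\varphi_H(w)\ge1$ and $x_H(w)>\xi$.
\end{lemma}

\begin{proof}
If $x_H(w)=0$, then $H-w$ has $N$ cliques of size $m$, surplus at least $\Phi(H)$ and fewer vertices, contrary to the choice of $H$. So $k_m(H-w)<N$, hence $\Phi(H-w)\le0$ by the minimality of $N$, and $\varphi_H(w)\ge1$. Then $D_M(x_H(w))\ge1$ by \eqref{eq:local}, and $x_H(w)>\xi$ by \eqref{eq:chord}.
\end{proof}

In $H(u)$ the extra vertex $v^*$ forms an independent set of size $m+1$ with part $m$, and no vertex of this set lies in fewer $m$-cliques. We look for a vertex with the same two properties in $H$. Since $k_{m-1}(H)<N$, \eqref{eq:MM} gives $\sum_K\sigma(K)>m^2N$, so $\sigma(K)\ge m^2+1$ for some $K$. (For $K_{m,\dots,m}$ this fails; the strict inequality $k_m>k_{m-1}$ is used here.) Hence $H$ has at least $m^2+1$ vertices, and some $V_i(K)$ contains an independent set $I$ of size $m+1$. Let $v\in I$ minimize $x_H$, and write $x_v=x_H(v)$. An $m$-clique meets $I$ at most once,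 so
\begin{equation}\label{eq:xv}
\xi<x_v\le\frac N{m+1}=\frac{mX+\zeta}{m+1}=X-\eta_0,\qquad \eta_0=\frac{X-\zeta}{m+1},\qquad 0<\eta_0<a .
\end{equation}
Put
\[
J=H-v,\qquad N_J=k_m(J)=m^m+\zeta',\quad \zeta'=\zeta-x_v,\qquad \ell=D_M(x_v)-1 .
\]
By \eqref{eq:local} and Lemma~\ref{lem:s1}, $\ell\ge\varphi_H(v)-1\ge0$ and
\begin{equation}\label{eq:PhiJ}
\Phi(J)=\Phi(H)-\varphi_H(v)\ge-\ell .
\end{equation}
Our aim is $J=K_{m,\dots,m}$. Lemma~\ref{lem:Z} needs $\zeta'>-a$, and Lemma~\ref{lem:sum} needs $\ell$ to be small; both amount to an upper bound on $x_v$ much better than \eqref{eq:xv}. For $m\ge5$ it follows from two inequalities that are proved in Section~\ref{sec:num}.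

\begin{lemma}\label{lem:num}
Let $m\ge5$, let $\zeta$ be an integer with $\xi<\zeta<\mu(m)$, and put $\eta_0=\frac{X-\zeta}{m+1}$ and $\rho_0=a-\eta_0$. Then
\begin{align}
E(\zeta+a)&<\tfrac{2a}m,\tag{A}\label{eq:A}\\
F_{M-1}(\rho_0)+E(\zeta+\eta_0)&<\tfrac{2a}m+1.\tag{B}\label{eq:B}
\end{align}
\end{lemma}

For $m=4$ we use the values of $D_3$ directly. Here $\xi=27$, $X=64$, $a=16$, $\mu=36$ and $P_0,\dots,P_3=27,36,48,64$. By Lemmas~\ref{lem:D2} and~\ref{lem:E},
\begin{equation}\label{eq:D3}
D_3(27+z)=D_2(z),\qquad D_3(36+z)=3+D_2(z),\qquad D_3(48+z)=8+D_2(z)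
\end{equation}
for $0\le z<9$, $0\le z<12$ and $0\le z<16$ respectively, and $D_2(z)\le\lfloor z-2\sqrt z\rfloor$, with values
\[
\begin{array}{c|cccccccccccc}
z&0&1&2&3&4&5&6&7&8&9&10&11\\ \hline
\lfloor z-2\sqrt z\rfloor&0&-1&-1&-1&0&0&1&1&2&3&3&4
\end{array}
\]
Since $D_3(\zeta)\ge1$ and $27<\zeta\le35$, we get $\zeta\in\{33,34,35\}$. Since $D_3(x_v)\ge1$ and $x_v>27$, we get $x_v\ge33$.

\begin{lemma}\label{lem:s3}
$x_v<\zeta+a$. Consequently $-a<\zeta'<\zeta-\xi<a$.
\end{lemma}

The idea is that deleting $v$ splits $N=Q+(X+\zeta)$ as $Q+x'+x_v$, and the surplus of $H$ is at most $-a+D_M(x')+D_M(x_v)$. As $D_M$ has a convex majorant, this can be positive only if the split is lopsided. The case that $x_v$ is near $X$ is excluded by \eqref{eq:xv}, so $x'$ is near $X$ and $x_v$ is near $\zeta$.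

\begin{proof}
Suppose $x_v\ge\zeta+a$, and put $x'=X+\zeta-x_v$. Then $\zeta<x'\le X-a$ and $N_J=Q+x'$. By \eqref{eq:PhiJ}, Lemma~\ref{lem:D1} and \eqref{eq:below}, $1-D_M(x_v)\le\Phi(J)\le-a+D_M(x')$, so
\begin{equation}\label{eq:split}
D_M(x')+D_M(x_v)\ge a+1,\qquad x'+x_v=X+\zeta .
\end{equation}

\emph{Let $m\ge5$.} If $x_v\le X-a$, then $x'$ and $x_v$ lie in $[\zeta+a,X-a]$ and their sum is the sum of the end points. By convexity of $E$ and \eqref{eq:A}, the left side of \eqref{eq:split} is at most $E(X-a)+E(\zeta+a)<a$, a contradiction. Otherwise $x_v=X-a+\rho$ with $0<\rho\le\rho_0<a$ by \eqref{eq:xv}, and $x'=\zeta+a-\rho$. By \eqref{eq:fine} the left side of \eqref{eq:split} is at most $a-\frac{2a}m+F_{M-1}(\rho)+E(\zeta+a-\rho)$. This is a convex function of $\rho\in[0,\rho_0]$. At $\rho=0$ it is less than $a$ by \eqref{eq:A}, and at $\rho=\rho_0$ it is less than $a+1$ by \eqref{eq:B}. This contradicts \eqref{eq:split}.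

\emph{Let $m=4$.} Then $49\le x_v\le\lfloor291/5\rfloor=58$ and $39\le x'\le48$, and \eqref{eq:split} requires $D_3(x')+D_3(x_v)\ge17$. By \eqref{eq:D3}, $D_3(x_v)\le8+3=11$, so $D_3(x')\ge6$. For $x'=36+z\le47$ this needs $D_2(z)\ge3$, that is, $z\ge9$; so $x'\ge45$ in any case. Then $x_v\le99-45=54$, so $D_3(x_v)\le8+1=9$ and $D_3(x')\ge8$. For $x'\le47$ we have $D_3(x')\le3+4=7$. Hence $x'=48$, $D_3(x')=8$ and $x_v=16+\zeta\in\{49,50,51\}$, so $D_3(x_v)\le7$. The sum is at most $15$, a contradiction.

The bounds on $\zeta'=\zeta-x_v$ follow from $\xi<x_v<\zeta+a$ and \eqref{eq:zeta}.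
\end{proof}

We record in three forms that the deficit $\ell$ is small; each is used once or twice below.

\begin{lemma}\label{lem:ell}
\begin{align}
\ell&<\tfrac{2a}m,\label{eq:l1}\\
\tfrac{m(m+1)}2\,\ell&<X-\zeta',\label{eq:l2}\\
M\ell&<a-\zeta'.\label{eq:l3}
\end{align}
\end{lemma}

\begin{proof}
\emph{Let $m\ge5$.} We have $\xi<x_v<\zeta+a<X$, so $\ell<E(x_v)\le E(\zeta+a)$, and \eqref{eq:l1} follows from \eqref{eq:A}. The functions $f_1(y)=\frac{m(m+1)}2E(y)-y$ and $f_2(y)=ME(y)-y$ are convex on $[\xi,\zeta+a]$. At $y=\xi$ both equal $-\xi$, which is less than $X-\zeta$ and less than $a-\zeta$ by \eqref{eq:zeta}. At $y=\zeta+a$, \eqref{eq:A} gives $f_1<(m+1)a-\zeta-a=X-\zeta$ and $f_2<2a-\zeta-a=a-\zeta$. Hence $f_1(x_v)<X-\zeta$ and $f_2(x_v)<a-\zeta$, and these imply \eqref{eq:l2} and \eqref{eq:l3} because $\zeta'=\zeta-x_v$.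

\emph{Let $m=4$.} Now $33\le x_v\le\zeta+15\le50$ and $\zeta'\le35-x_v$, so it suffices to have $\ell<8$, $10\ell<29+x_v$ and $3\ell<x_v-19$. By \eqref{eq:D3} and the table, $\ell\le1$ for $33\le x_v\le35$, $\ell\le5$ for $36\le x_v\le46$, $\ell\le6$ for $x_v\in\{47,49,50\}$, and $\ell\le7$ for $x_v=48$. In these four ranges the second inequality follows from $10<62$, $50<65$, $60<76$, $70<77$, and the third from $3<14$, $15<17$, $18<28$, $21<29$.
\end{proof}

\begin{lemma}\label{lem:s4}
$J$ has at least $m^2+1$ vertices.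
\end{lemma}

\begin{proof}
As $H$ has at least $m^2+1$ vertices, the alternative is that $J$ has exactly $m^2$. Then $J=K_{m,\dots,m}$ by Lemmas~\ref{lem:Z} and~\ref{lem:s3}. Since $H$ is $K_{m+1}$-free, $v$ has no neighbor in some part. Let $u_1,\dots,u_{m-1}$ be its numbers of neighbors in the other parts. Then $\prod_iu_i=x_v>0$, so $H=H(u)$ with $u\in[m]^{m-1}$. By \eqref{eq:Hu}, $\varepsilon(u)=\Phi(H)\ge1$, so $u$ is feasible and $N\ge m^m+\mu$, a contradiction.
\end{proof}

This is the only place where the definition of $\mu(m)$ enters; elsewhere only upper bounds for $\mu(m)$ are used. It remains to contradict Lemma~\ref{lem:s4} by means of Lemma~\ref{lem:sum}.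

\subsection{All vertices of $J$ lie in about $X$ cliques of size $m$}

Lemma~\ref{lem:s1} concerns $H$, and deleting $v$ destroys cliques through the neighbors of $v$. We first show that every vertex keeps a small but definite number of them.

\begin{lemma}\label{lem:s5}
$x_J(z)>\zeta-\xi$ for every vertex $z$ of $J$.
\end{lemma}

\begin{proof}
By \eqref{eq:zeta} it suffices to show $x_J(z)>M^{M-1}$. If $z$ is not adjacent to $v$, then $x_J(z)=x_H(z)>\xi\ge M^{M-1}$. Let $z$ be adjacent to $v$, and let $x_{vz}$ and $y_{vz}$ be the numbers of $m$-cliques and $(m-1)$-cliques of $H$ that contain both $v$ and $z$. Then $x_J(z)=x_H(z)-x_{vz}$. If $x_{vz}\le\xi-M^{M-1}$, Lemma~\ref{lem:s1} gives the claim. So let $x_{vz}>\xi-M^{M-1}=(M-1)M^{M-1}$.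

Among the $(m-1)$-cliques through $z$, exactly $y_{vz}$ contain $v$, and at least $x_{vz}$ do not, namely the sets $K\setminus v$ for the $m$-cliques $K$ through $v$ and $z$. By Lemma~\ref{lem:s1}, $x_H(z)\ge y_H(z)+1\ge x_{vz}+y_{vz}+1$, so $x_J(z)\ge y_{vz}+1$. The common neighborhood of $v$ and $z$ is $K_M$-free, with $x_{vz}$ cliques of size $M-1$ and $y_{vz}$ cliques of size $M-2$. As $M-1\ge2$, Lemmas~\ref{lem:D1} and~\ref{lem:D34}(a) give
\[
y_{vz}\ge(M-1)\,x_{vz}^{(M-2)/(M-1)}>M^{M-2}(M-1)^{2-1/(M-1)} .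
\]
For $M\ge4$ we have $(M-1)^{2-1/(M-1)}\ge(M-1)^{5/3}\ge3^{2/3}(M-1)>2(M-1)\ge M$, so $y_{vz}>M^{M-1}$. For $M=3$ we have $y_{vz}>3\cdot2^{3/2}>8$, so $y_{vz}\ge9=M^{M-1}$. In both cases $x_J(z)>M^{M-1}$.
\end{proof}

Now we delete a second vertex and split $X+\zeta$ into three summands. Convexity again forces a lopsided split: either $x_J(z)$ is tiny, which Lemma~\ref{lem:s5} forbids, or it is nearly $X$.

\begin{lemma}\label{lem:s6}
Put $\eta=\frac m2\ell$, so $0\le\eta<a$ by \eqref{eq:l1}. Then $x_J(z)\ge X-\eta$ for every vertex $z$ of $J$.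
\end{lemma}

\begin{proof}
Let $x=x_J(z)$; we may assume $x<X$. Put $x'=X+\zeta'-x$. Then $x'>\zeta'>-a$, $k_m(J-z)=Q+x'$ and $x'+x+x_v=X+\zeta$. By \eqref{eq:PhiJ} and \eqref{eq:local},
\begin{equation}\label{eq:two}
-\ell\le\Phi(J)\le\Phi(J-z)+D_M(x).
\end{equation}

If $x'>X$, then $x<\zeta'<\zeta-\xi$, contrary to Lemma~\ref{lem:s5}.

Let $\xi<x'\le X$. By Lemma~\ref{lem:D1} and \eqref{eq:below}, \eqref{eq:two} becomes $D_M(x')+D_M(x)+D_M(x_v)\ge a+1$, and $x',x_v\in(\xi,X]$. If $x\ge\xi$, \eqref{eq:chord} bounds the left side by $\kappa(X+\zeta-3\xi)\le\kappa(X-\xi)=a$, because $\zeta\le2\xi$ by \eqref{eq:zeta}; this is a contradiction. If $x<\xi$, then $D_M(x)\le0$, so $\kappa(x'+x_v-2\xi)>a=\kappa(X-\xi)$. Substituting $x'+x_v=X+\zeta-x$ gives $x<\zeta-\xi$, contrary to Lemma~\ref{lem:s5}.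

So $-a<x'\le\xi$. By Lemma~\ref{lem:D1} and \eqref{eq:far}, $\Phi(J-z)\le-a$, and \eqref{eq:two} gives $D_M(x)\ge a-\ell>a-\frac{2a}m$. By \eqref{eq:low}, $x>X-a$. Then \eqref{eq:lin} gives $a-\ell\le a+\frac2m(x-X)$, that is, $x\ge X-\eta$.
\end{proof}

\subsection{The contradiction}

The graph $J$ has no independent set of size $m+1$. Indeed, an $m$-clique meets such a set at most once, so Lemma~\ref{lem:s6} would give $m^m+\zeta'=N_J\ge(m+1)(X-\eta)=m^m+X-(m+1)\eta$, that is, $\frac{m(m+1)}2\ell\ge X-\zeta'$, contrary to \eqref{eq:l2}. Lemma~\ref{lem:up} now applies, and with \eqref{eq:PhiJ}, Lemma~\ref{lem:s3} and \eqref{eq:l1},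
\[
x_J(z)\le\frac{N_J}m+\ell=X+\frac{\zeta'}m+\ell<X+\frac{3a}m\le X+a
\]
for every vertex $z$ of $J$. Together with Lemma~\ref{lem:s6} this is the hypothesis of Lemma~\ref{lem:sum}. By that lemma, \eqref{eq:PhiJ} and Lemma~\ref{lem:s4},
\[
-M\ell\le M\Phi(J)\le m^m+\zeta'-(m^2+1)a=\zeta'-a .
\]
Thus $M\ell\ge a-\zeta'$, contrary to \eqref{eq:l3}. This proves Theorem~\ref{thm:cliques}, given Lemma~\ref{lem:num}. \qed

\section{Proof of Lemma~\ref{lem:num}}\label{sec:num}

As in \eqref{eq:zeta}, $\zeta+\eta_0<\zeta+a<X$, so all arguments of $E$ are in its domain.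

\subsection*{The cases $m=5$ and $m=6$}

When $\zeta$ increases, so do $\zeta+a$, $\rho_0$ and $\zeta+\eta_0=\frac{X+m\zeta}{m+1}$. The function $E$ is increasing, and $F_{M-1}(\rho)\le\max(0,F_{M-1}(\rho_1))$ for $0\le\rho\le\rho_1$ by convexity. So it suffices to bound each term at $\zeta=\mu(m)-1$, the bound for $F_{M-1}$ being a positive number.

Let $m=5$, $\zeta=299$. Then $X=625$, $a=125$, $\frac{2a}m=50$, and $E$ interpolates the points $(256,0)$, $(320,16)$, $(400,40)$, $(500,75)$, $(625,125)$. We have $E(424)=40+24\cdot0.35=48.4<50$. Next, $\eta_0=326/6$, so $4.13^3<70.6<\rho_0<70.67$ and $F_3(\rho_0)<70.67-3\cdot4.13^2<19.6$, while $E(\zeta+\eta_0)\le E(353.34)<26.1$. The sum is less than $51$.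

Let $m=6$, $\zeta=3599$. Then $X=7776$, $a=1296$, $\frac{2a}m=432$, and $E$ interpolates $(3125,0)$, $(3750,125)$, $(4500,300)$, $(5400,540)$, $(6480,864)$, $(7776,1296)$. We have $E(4895)=300+395\cdot\frac4{15}<406<432$. Next, $\eta_0=4177/7$, so $5.14^4<698<\rho_0<699.3$ and $F_4(\rho_0)<699.3-4\cdot5.14^3<157$, while $E(\zeta+\eta_0)\le E(4195.8)<230$. The sum is less than $433$.

\subsection*{A quadratic bound for $E$}

For larger $m$ we measure the distance from $\xi$ in units of $M^{M-1}$. For $\theta\ge0$ with $\xi+\theta M^{M-1}\le X$ we claim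
\begin{equation}\label{eq:L}
E(\xi+\theta M^{M-1})\le M^{M-2}L(\theta),\qquad L(\theta)=\theta\Big(1+\frac\theta{2m}\Big).
\end{equation}
Indeed $P_i=\xi+\theta_iM^{M-1}$ with $\theta_i=M\big((1+\frac1M)^i-1\big)\ge i$. On $[\theta_i,\theta_{i+1}]$ the derivative of the left side is $M^{M-1}\frac{m+i}{Mm}=M^{M-2}(1+\frac im)\le M^{M-2}(1+\frac\theta m)=M^{M-2}L'(\theta)$, and both sides vanish at $\theta=0$.

Let $m\ge7$, so $M\ge6$. By Lemma~\ref{lem:mu}(c), $\zeta=\xi+\beta M^{M-1}$ with $0<\beta<\beta_0=1-\frac2M$. Recall that $a=gM^{M-1}$, so $\frac am=\frac{gM}mM^{M-2}$. By Lemma~\ref{lem:mu}(d),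
\[
\begin{array}{lll}
6\le M\le8:&\quad \beta_0\le\tfrac34,&\quad 2.16<(7/6)^5\le g\le(9/8)^7<2.29;\\[2pt]
M\ge9:&\quad \beta_0<1,&\quad 2.32<(10/9)^8\le g<e .
\end{array}
\]

\subsection*{Inequality (A) for $m\ge7$}

Since $\zeta+a=\xi+(\beta+g)M^{M-1}$, by \eqref{eq:L} it suffices to show $L(\beta_0+g)\le\frac{2gM}m$, that is,
\[
\Big(1+\frac{\beta_0}g\Big)\Big(1+\frac{\beta_0+g}{2m}\Big)\le\frac{2M}m .
\]
For $6\le M\le8$ the left side is less than $(1+\frac{0.75}{2.16})(1+\frac{3.04}{14})<1.65$ and the right side is at least $\frac{12}7$. For $M\ge9$ the left side is less than $(1+\frac1{2.32})(1+\frac{3.72}{20})<1.7$ and the right side is at least $1.8$.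

\subsection*{Inequality (B) for $m\ge7$}

Put $\tau=\eta_0/a=\frac m{m+1}(1-\zeta/X)\in(0,1)$ and $\lambda=\ln\frac1{1-\tau}\ge\tau$. Then $\rho_0=a(1-\tau)=m^{M-1}e^{-\lambda}$, so $\rho_0^{1/(M-1)}=me^{-\lambda/(M-1)}$, and $e^t\ge1+t$ gives
\[
F_{M-1}(\rho_0)=\rho_0\Big(1-\frac{M-1}me^{\lambda/(M-1)}\Big)\le\rho_0\,\frac{m-(M-1)-\lambda}m=\frac am(1-\tau)(2-\lambda).
\]
Since $2-(1-\tau)(2-\lambda)=2\tau+(1-\tau)\lambda\ge\tau(3-\tau)$, we get $F_{M-1}(\rho_0)\le\frac{2a}m-\frac am\tau(3-\tau)$. Also $\zeta+\eta_0=\xi+(\beta+g\tau)M^{M-1}$. By \eqref{eq:L}, inequality \eqref{eq:B} follows from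
\[
L(\beta+g\tau)\le\frac{gM}m\,\tau(3-\tau).
\]
Regard $\zeta$ as a real variable. As it grows, $\beta+g\tau=(\zeta+\eta_0-\xi)/M^{M-1}$ grows, while $\tau$ and hence $\tau(3-\tau)$ decrease. So it suffices to treat $\beta=\beta_0$, where
\[
\tau=\frac m{m+1}\Big(1-\frac{1+\beta_0/M}{(1+1/M)^M}\Big)<\frac m{m+1}\Big(1-\Big(\frac Mm\Big)^M\Big),
\]
and after division by $g\tau$ we need
\begin{equation}\label{eq:Bred}
\Big(1+\frac{\beta_0}{g\tau}\Big)\Big(1+\frac{\beta_0+g\tau}{2m}\Big)\le\frac Mm(3-\tau).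
\end{equation}
Note that $1+\frac{\beta_0}M=1+\frac1M-\frac2{M^2}$ decreases in $M$ for $M\ge4$ and that $(1+\frac1M)^M$ increases.

For $6\le M\le8$ we have $1+\frac{\beta_0}M\le\frac{10}9$, $(1+\frac1M)^M\ge(7/6)^6>2.52$ and $\frac78\le\frac m{m+1}\le\frac9{10}$. Hence $\tau>\frac78\big(1-\frac{10}{9\cdot2.52}\big)>0.489$ and $\tau<0.9\,(1-(8/9)^8)<0.55$, so $1.056<g\tau<1.26$. The left side of \eqref{eq:Bred} is less than $(1+\frac{0.75}{1.056})(1+\frac{2.01}{14})<1.96$, and the right side exceeds $\frac67\cdot2.45=2.1$.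

For $M\ge9$ we have $1+\frac{\beta_0}M<1.0865$, $(1+\frac1M)^M\ge(10/9)^9>2.581$ and $\frac m{m+1}\ge\frac{10}{11}$. Hence $\tau>\frac{10}{11}\big(1-\frac{1.0865}{2.581}\big)>0.526$ and $g\tau>1.22$. Also $\tau<1-\frac1e<0.6322$, so $\beta_0+g\tau<1+0.6322e<2.72$. The left side of \eqref{eq:Bred} is less than $(1+\frac1{1.22})(1+\frac{2.72}{20})<2.07$, and the right side exceeds $0.9\cdot2.3678>2.13$. \qed

\section{Proof of Theorem~\ref{thm:h}}\label{sec:h}

We work with the complement $H$, which must have clique number $m$ and a clique vector $(k_1,\dots,k_m)$ in the prescribed strict order; ``order $2<3<1$'' means $k_2<k_3<k_1$.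

\subsection{Small cases and the lower bound}

A single vertex gives $h(1)=1$. Let $m=2$. The order $1<2$ asks for a triangle-free graph with more edges than vertices. By Mantel's theorem (Theorem~\ref{thm:zykov} with $r=j=2$) its number $n$ of vertices satisfies $n<n^2/4$, so $n\ge5$, and $K_{2,3}$ has the vector $(5,6)$. The order $2<1$ is realized by a single edge, with vector $(2,1)$. So $h(2)=5$.

Let $m\ge3$ and consider the order $m-1<m<m-2<\dots<1$. Theorem~\ref{thm:cliques} gives $k_m\ge m^m+\mu(m)$, and each of the $m-2$ further steps up to $k_1$ adds at least $1$. So $h(m)\ge m^m+\mu(m)+m-2$.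

For $m=3$ the following graphs have clique number $3$ and at most $34$ vertices; $+$ denotes disjoint union and $nK_1$ denotes $n$ isolated vertices.
\[
\begin{array}{lll}
\text{order}&\text{graph}&(k_1,k_2,k_3)\\ \hline
2<3<1& H(2,3)+24K_1&(34,32,33)\\
2<1<3& K_{3,3,4}+24K_1&(34,33,36)\\
1<2<3& H(2,3)&(10,32,33)\\
1<3<2& K_{3,3,3}+K_2&(11,28,27)\\
3<2<1& K_3+K_1&(4,3,1)\\
3<1<2& K_4\text{ minus an edge}&(4,5,2)
\end{array}
\]
Hence $h(3)=34$. From now on $m\ge4$, and we prove the upper bound.

\subsection{Base graphs and target values}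

We choose a base graph that fixes $k_m$ and $k_{m-1}$, choose target values $t_1,\dots,t_m$ close to $m^m$ in the prescribed order, and then raise $k_{m-2},k_{m-3},\dots,k_1$ to their targets by adding disjoint graphs. If $m-1$ precedes $m$, up to $m-2$ targets must fit strictly between $k_{m-1}$ and $k_m$, so we need a large surplus. For $m=3$ the graph $H(2,3)$ has surplus $1$, which is why the order $2<1<3$ above uses another graph. For $m\ge4$ divisibility provides the room.

\begin{lemma}\label{lem:eps}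
If $m\ge4$ and $u$ is feasible, then $\varepsilon(u)\ge m-1$.
\end{lemma}

\begin{proof}
The number $\varepsilon(u)=\prod_iu_i-\sum_i\prod_{l\ne i}u_l$ is a positive integer. With the notation of \eqref{eq:feas}, $A\ge1$. If $A\ge2$, each of the products contains a factor $m$, so $m\mid\varepsilon(u)$. If $A=1$, then all $d_j$ vanish, since a positive $d_j$ contributes at least $\frac1{M-1}>\frac1m$ to the right side of \eqref{eq:feas}. Then $m-2\ge2$ coordinates equal $M$, and $M\mid\varepsilon(u)$.
\end{proof}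

Fix a strict order of $[m]$, and let $\operatorname{pos}(k)$ be the position of $k$ in it.

\emph{Case 1: $m-1$ precedes $m$.} The base graph is $H(u)$, where $u$ is feasible with product $\mu=\mu(m)$. Put $t_m=k_m(H(u))=m^m+\mu$ and $t_{m-1}=k_{m-1}(H(u))=t_m-\varepsilon(u)\ge m^m$. Following the order, give the elements between $m-1$ and $m$ the values $t_{m-1}+1,t_{m-1}+2,\dots$; there are at most $m-2<\varepsilon(u)$ of them, so these values are less than $t_m$. Give the elements after $m$ the values $t_m+1,t_m+2,\dots$, and, going backward, the elements before $m-1$ the values $t_{m-1}-1,t_{m-1}-2,\dots$.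

\emph{Case 2: $m$ precedes $m-1$.} Let $r=\operatorname{pos}(m-1)-\operatorname{pos}(m)$, so $1\le r\le m-1$. The base graph is the disjoint union of $K_{m,\dots,m}$ and $r$ copies of $K_{m-1}$. Put $t_k=m^m+\operatorname{pos}(k)-\operatorname{pos}(m)$. Then $t_m=m^m$ and $t_{m-1}=m^m+r$ are the numbers of $m$-cliques and $(m-1)$-cliques of the base graph.

In both cases the targets increase strictly along the order, and by Lemma~\ref{lem:mu}(d)
\begin{equation}\label{eq:targets}
m^m-m\le t_k\le m^m+\mu+m-2\le m^m+0.6\,m^{m-1}+m\qquad(1\le k\le m).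
\end{equation}

\subsection{Filling the lower levels}

For $k=m-2,m-3,\dots,1$ in turn, let $c_k$ be the number of $k$-cliques present once the levels above $k$ are finished. We shall prove
\begin{equation}\label{eq:room}
c_k\le m^m-m,
\end{equation}
so that $R_k=t_k-c_k\ge0$. Write $R_k=\sum_{i=0}^{k-1}b_{k,i}m^i$ with integers $b_{k,i}\ge0$ and $b_{k,i}\le m-1$ for $i<k-1$; the top digit $b_{k,k-1}$ is unrestricted. For each $i$ with $b_{k,i}>0$ add, as a new component, the complete $k$-partite graph $G_{k,i}$ with $k-1-i$ parts of size $1$, one part of size $b_{k,i}$ and $i$ parts of size $m$. It has $b_{k,i}m^i$ cliques of size $k$ and no larger ones. So level $k$ raises the number of $k$-cliques to $t_k$ and leaves the higher numbers unchanged. In the end the clique vector is $(t_1,\dots,t_m)$, the clique number is $m$, and the number of vertices is $t_1\le m^m+\mu+m-2$, as required.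

\begin{example}
Let $m=4$ and take the order $3<4<2<1$. The base graph $H(3,3,4)$ has clique vector $(17,106,289,292)$, so $t_2=293$ and $t_1=294$. We have $R_2=187=46\cdot4+3$ and add $K_{46,4}$ and $K_{1,3}$. There are now $71$ vertices, and $223$ isolated vertices complete a graph with vector $(294,293,289,292)$.
\end{example}

The danger is that the graphs added at high levels bring too many small cliques. Parts of size $m$ keep this under control: almost all of $R_k$ is carried by the \emph{main graph} $G_{k,k-1}$, in which the $(k-1)$-cliques that meet the part of size $b_{k,k-1}$ number only $\frac{k-1}m$ times the $k$-cliques. We prove \eqref{eq:room} by downward induction on $k$.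

\emph{The level $k=m-2$.} The graph $K_{m,\dots,m}$ has $\binom m2m^{m-2}$ cliques of size $m-2$, at most $\binom{m-1}2m^{m-3}$ pass through $v^*$, and the copies of $K_{m-1}$ contain at most $(m-1)^2$. Hence
\[
c_{m-2}\le\tfrac12m^{m-3}(m^3-3m+2)+(m-1)^2\le\tfrac12m^m+m^2\le m^m-m,
\]
since $\frac12m^m\ge8m^2$.

\emph{A level $j$ with $1\le j\le m-3$.} Assume that the levels above $j$ are finished; in particular $R_{j+1}\ge0$. Let $B_j=\binom mjm^j$ be the number of $j$-cliques of $K_{m,\dots,m}$. For $j<k\le m-2$ let $W_k(j)=b_{k,k-1}\binom{k-1}{j-1}m^{j-1}$ be the number of $j$-cliques of the main graph $G_{k,k-1}$ that meet its part of size $b_{k,k-1}$. Then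
\begin{align*}
B_j&=\frac{j+1}{(m-j)m}B_{j+1}\le\tfrac12B_{j+1},\\
W_k(j)&=\frac j{(k-j)m}W_k(j+1)\le\tfrac12W_k(j+1)\qquad(k\ge j+2),\\
W_{j+1}(j)&=\frac jm\,b_{j+1,j}\,m^j\le\frac jmR_{j+1}.
\end{align*}
The cliques counted by $B_{j+1}$ and by $W_k(j+1)$, $k\ge j+2$, are distinct and are counted in $c_{j+1}$. So $B_j+\sum_{k>j}W_k(j)\le\frac12c_{j+1}+\frac jmR_{j+1}$. The remaining $j$-cliques are of four kinds.
\begin{itemize}
\item Cliques of $G_{k,i}$ with $i\le k-2$. A complete multipartite graph with part sizes $n_1,n_2,\dots$ has $\prod_l(n_l+1)$ cliques, the empty one included. So level $k$ contributes at most $\sum_{i\le k-2}2^{k-1-i}m(m+1)^i\le m(m+1)^{k-1}\sum_{s\ge1}\big(\frac2{m+1}\big)^s=\frac{2m}{m-1}(m+1)^{k-1}$. Since $\sum_{k=1}^{m-2}(m+1)^{k-1}\le\frac1m(m+1)^{m-2}$, the total is at most $\frac2{m-1}(m+1)^{m-2}$.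
\item Cliques of a main graph that avoid the part of size $b_{k,k-1}$. There are at most $(m+1)^{k-1}$ at level $k$, and at most $\frac1m(m+1)^{m-2}$ in total.
\item Cliques through $v^*$. Its neighborhood is complete $(m-1)$-partite with parts of size at most $m$, so there are at most $\binom{m-1}{j-1}m^{j-1}$.
\item Cliques in the copies of $K_{m-1}$, at most $(m-1)2^{m-1}$.
\end{itemize}
Let $U$ be the sum of these four bounds. Since $c_{j+1}+R_{j+1}=t_{j+1}$ and $\frac jm\le1-\frac3m$,
\[
c_j\le\max\Big(\frac12,\,1-\frac3m\Big)t_{j+1}+U .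
\]

For $m=4$ we have $j=1$, and \eqref{eq:targets} gives $c_1\le\frac12(256+38.4+4)+23+1+24<252$. For $m=5$ we have $j\le2$, and $c_j\le\frac12(3125+375+5)+152+20+64<3120$.

Let $m\ge6$. The maximum is $1-\frac3m$, so the first term is at most $(1-\frac3m)(m^m+0.6\,m^{m-1}+m)\le m^m-2.4\,m^{m-1}+m$. We bound $U/m^{m-1}$. As $(m+1)^{m-2}\le e\,m^{m-2}$, the first two terms contribute at most $\frac em\big(\frac2{m-1}+\frac1m\big)\le\frac e6\cdot\frac{17}{30}<0.26$. The numbers $\binom{m-1}sm^s$ increase with $s\le m-4$, the ratio of consecutive terms being $\frac{(m-1-s)m}{s+1}\ge1$; so the third term of $U$ is at most $\binom{m-1}3m^{m-4}\le\frac16m^{m-1}$. The fourth contributes $(m-1)(2/m)^{m-1}$, which equals $\frac5{243}<0.03$ at $m=6$ and decreases, the ratio of consecutive values being less than $\frac m{m-1}\cdot\frac2{m+1}<1$. Hence $U<0.5\,m^{m-1}$ and $c_j\le m^m-1.9\,m^{m-1}+m\le m^m-m$.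

This proves \eqref{eq:room}, and with it Theorem~\ref{thm:h}. \qed

\begin{thebibliography}{9}

\bibitem{BGHW}
Taylor Ball, David Galvin, Catherine Hyry and Kyle Weingartner, \emph{Independent set and matching permutations}, arXiv:1901.06579 (2019).

\bibitem{FFK}
Frankl, F\"uredi and Kalai, \emph{Shadows of colored complexes}, Math. Scand. 63 (1988).

\bibitem{Fro}
Frohmader, \emph{Face vectors of flag complexes}, Israel J. Math. 164 (2008).

\end{thebibliography}
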